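# Relatively spectral homomorphisms and K-theory: from elements to columns to matrices

## Invertible elements against invertible matrices

Let $\phi\colon\mathcal A\to\mathcal B$ be a unital continuous homomorphism of unital Banach algebras with dense range. Suppose that on some dense subalgebra $X$ of $\mathcal A$ the map $\phi$ does not change spectra. Does $\phi$ induce an isomorphism in K-theory?

The answer one would first guess is yes. The reason would be this: K-theory is made of homotopy classes of invertible matrices, invertibility is an open condition, and on a dense set $\phi$ knows exactly which elements are invertible. So paths of invertibles in $\mathcal B$ should lift, approximately, to paths of invertibles in $\mathcal A$. The weak point is also visible at once. K-theory uses $n\times n$ matrices for every $n$, and the hypothesis speaks only about $1\times1$ matrices. The guess turns out to be right, but closing this gap takes work.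

We fix the words first. All algebras are complex, $\mathrm{sp}_{\mathcal A}(a)$ is the spectrum of $a$ in $\mathcal A$, and $\mathrm M_n(\mathcal A)$ carries any Banach algebra norm that induces the product topology.

**Definition (spectral, relatively spectral, completely relatively spectral).** Let $\phi\colon\mathcal A\to\mathcal B$ be a unital continuous homomorphism. It is *spectral* if $\mathrm{sp}_{\mathcal B}(\phi(a))=\mathrm{sp}_{\mathcal A}(a)$ for all $a\in\mathcal A$. It is *relatively spectral* (to $X$) if there is a dense subalgebra $X$ of $\mathcal A$ with $\mathrm{sp}_{\mathcal B}(\phi(x))=\mathrm{sp}_{\mathcal A}(x)$ for all $x\in X$. It is *completely relatively spectral* if there is a dense subalgebra $X$ of $\mathcal A$, the same for all $n$, such that for each $n\ge1$ the entrywise map $\phi_n\colon\mathrm M_n(\mathcal A)\to\mathrm M_n(\mathcal B)$ satisfies $\mathrm{sp}_{\mathrm M_n(\mathcal B)}(\phi_n(x))=\mathrm{sp}_{\mathrm M_n(\mathcal A)}(x)$ for all $x\in\mathrm M_n(X)$.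

For example, let $\mathcal A=C^1([0,1])$, $\mathcal B=C([0,1])$, and let $\phi$ be the inclusion. A $C^1$ function without zeros has a $C^1$ inverse, so $\phi$ is spectral. To see that it is relatively spectral to the algebra $X$ of polynomials (dense in $C^1$: approximate the derivative and integrate), one only has to look at polynomials. Note that $1+t\in X$ is invertible in $\mathcal A$ and its inverse is not in $X$. So $X$ is closed under sums and products, but not under inverses. This will matter.

For an example that is not relatively spectral, take the restriction map $C(\overline{\mathbb D})\to C(S^1)$, which is onto. If $X$ is any dense subalgebra of $C(\overline{\mathbb D})$, pick $x\in X$ with $\|x-z\|<1$. On the circle $x$ has no zeros and has winding number $1$, so its restriction is invertible; but then $x$ must vanish somewhere in the disk, so $x$ is not invertible.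

**Definition (K-groups).** Let $GL_n(\mathcal A)$ be the group of invertible elements of $\mathrm M_n(\mathcal A)$ and $GL_n^0(\mathcal A)$ the component of the identity. Then
$$K_1(\mathcal A)=\varinjlim_n GL_n(\mathcal A)/GL_n^0(\mathcal A)=\varinjlim_n\pi_0(GL_n(\mathcal A)),\qquad K_0(\mathcal A)=K_1((S\mathcal A)^+),$$
where the limit is along $[x]\mapsto[\mathrm{diag}(x,1)]$ and $(S\mathcal A)^+=\{f\in C([0,1],\mathcal A): f(0)=f(1)=\text{constant}\}$. The "constant" is a scalar, as usual. (The other reading is treated in a remark after the proof of Theorem 1.)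

Open subsets of Banach spaces are locally path connected, so their components are open and are path components. We use this silently.

For example $K_1(\mathbb C)=0$, because every $GL_n(\mathbb C)$ is connected. In $C(S^1)$ the winding number of the determinant gives $K_1(C(S^1))\cong\mathbb Z$, generated by the function $z$.

Two results are given. **Fact A.** If $\phi$ is spectral and has dense range, it induces an isomorphism $K_*(\mathcal A)\cong K_*(\mathcal B)$. **Fact B (B. Nica).** The same holds if $\phi$ is completely relatively spectral with dense range. The question whether "relatively spectral" with dense range suffices is raised in Yifeng Xue, "Relatively spectral homomorphisms and K-injectivity", arXiv:1005.2430 (2010). As stated there, except for some special cases listed by Nica, it is not known in general whether relatively spectral implies completely relatively spectral.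

## Tests: one-by-one matrices, commutative algebras, dropped hypotheses

Throughout, $\phi\colon\mathcal A\to\mathcal B$ is unital, continuous, has dense range and is relatively spectral to the dense subalgebra $X$. Three normalizations cost nothing.

If $\mathcal B=0$, all spectra in $\mathcal B$ are empty, hence so are the spectra in $\mathcal A$ of elements of $X$; so $\mathcal A=0$, and everything is trivial. If $\mathcal A=0$, then $\mathcal B=0$ since $\phi$ is unital. So assume $\mathcal A,\mathcal B\ne0$. Next, $\mathrm{sp}(x+\lambda)=\mathrm{sp}(x)+\lambda$ in both algebras, so we may replace $X$ by $X+\mathbb C1$ and assume $1\in X$. Finally, all that we shall use of the hypothesis is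
$$x\in X,\quad \phi(x)\in GL_1(\mathcal B)\ \Longrightarrow\ x\in GL_1(\mathcal A). \tag{1}$$
Note that $\phi(X)$ is dense in $\phi(\mathcal A)$ by continuity, hence dense in $\mathcal B$.

**Test 1: $\pi_0$ of $GL_1$.** Let $b\in GL_1(\mathcal B)$. Choose $x\in X$ with $\phi(x)$ so close to $b$ that the segment from $\phi(x)$ to $b$ lies in $GL_1(\mathcal B)$. By (1), $x\in GL_1(\mathcal A)$. So $\pi_0(GL_1(\mathcal A))\to\pi_0(GL_1(\mathcal B))$ is onto.

For injectivity let $x,y\in GL_1(\mathcal A)$ and let $\beta$ be a path in $GL_1(\mathcal B)$ from $\phi(x)$ to $\phi(y)$. Let $\epsilon>0$ be less than the distance from $\beta([0,1])$ to the complement of $GL_1(\mathcal B)$, and choose $0=t_0<\dots<t_N=1$ such that $\beta$ moves by less than $\epsilon/3$ on each subinterval. Choose $x_i\in X$ with $\|\phi(x_i)-\beta(t_i)\|<\epsilon/3$, taking $x_0$ and $x_N$ so close to $x$ and $y$ that the segments $[x,x_0]$ and $[x_N,y]$ lie in $GL_1(\mathcal A)$. Each point $\xi$ of the segment $[x_i,x_{i+1}]$ lies in $X$, and $\|\phi(\xi)-\beta(t_i)\|<\epsilon$, so $\phi(\xi)$ is invertible and $\xi\in GL_1(\mathcal A)$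 by (1). The polygon through $x,x_0,\dots,x_N,y$ joins $x$ to $y$ in $GL_1(\mathcal A)$.

So the guess is right at the level of $1\times1$ matrices. Two features made this work: $X$ is a linear subspace, so segments stay in $X$, and the target set is open.

**Test 2: commutative algebras.** Let $\mathcal A$ be commutative; then $\mathcal B$, the closure of $\phi(\mathcal A)$, is commutative too. If $x\in\mathrm M_n(X)$ and $\phi_n(x)$ is invertible, then $\phi(\det x)=\det\phi_n(x)$ is invertible. Since $X$ is an algebra, $\det x\in X$, so $\det x$ is invertible by (1), and so is $x$. Applied to $x-\lambda1$, this shows that $\phi$ is completely relatively spectral, and Fact B gives the isomorphism.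

In this case Fact A is enough as well. On a commutative Banach algebra the spectral radius $r$ satisfies $r(a+b)\le r(a)+r(b)$ and $r(a)\le\|a\|$, so it is continuous. Hence $r_{\mathcal A}$ and $r_{\mathcal B}\circ\phi$, which agree on $X$, agree on $\mathcal A$. If $\phi(a)$ is invertible, choose $b\in\mathcal A$ with $\|\phi(ba)-1\|<1$. Then $r_{\mathcal A}(ba-1)=r_{\mathcal B}(\phi(ba)-1)<1$, so $ba$ is invertible, and so is $a$. Thus $\phi$ is spectral.

**Test 3: dropped hypotheses.** The map $\mathbb C\to C(S^1)$ onto the constants is spectral, but its range is not dense, and $K_1(\mathbb C)=0\neq\mathbb Z=K_1(C(S^1))$. The restriction $C(\overline{\mathbb D})\to C(S^1)$ is onto, but not relatively spectral, as we saw. Here $K_1(C(\overline{\mathbb D}))=0$, because $f_s(z)=f(sz)$ deforms any $f\in GL_n(C(\overline{\mathbb D}))$ to a constant in the connected group $GL_n(\mathbb C)$. So the map on $K_1$ is not onto, and neither hypothesis can be dropped.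

## Gaussian elimination over $X$ and the missing pivot

Test 1 would run for $n\times n$ matrices if we had (1) for $\mathrm M_n(X)$; that would lead us to Fact B. Test 2 got it from determinants. Without commutativity, the natural substitute is elimination. Take
$$m=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm M_2(X),\qquad \phi_2(m)\ \text{invertible}.$$
If $\phi(a)$ is invertible, then so is $a$ by (1), and
$$m=\begin{pmatrix}1&0\\ca^{-1}&1\end{pmatrix}\begin{pmatrix}a&0\\0&\sigma\end{pmatrix}\begin{pmatrix}1&a^{-1}b\\0&1\end{pmatrix},\qquad\sigma=d-ca^{-1}b .$$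
So $\phi(\sigma)$ is invertible and we need $\sigma$ invertible. But $a^{-1}$ need not lie in $X$, hence neither need $\sigma$, and (1) says nothing about $\sigma$. (With polynomials, $a=1+t$ and $b=c=1$ give $\sigma=d-1/(1+t)$.)

One can repair this if one is willing to move $m$: choose $\sigma'\in X$ close to $\sigma$ with $\phi(\sigma')$ invertible and replace $d$ by $d+\sigma'-\sigma$. The new matrix is invertible and close to $m$. For homotopy questions that would be good enough.

The point at which the method really stops is the pivot. If $\phi(a)$ is not invertible, one would like to perturb $a$ so that it becomes so, and this can be impossible. Let $\mathcal A=\mathcal B=C(S^3)$ with $S^3=\{(z,w)\in\mathbb C^2:|z|^2+|w|^2=1\}$, and let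
$$m=\begin{pmatrix}z&-\bar w\\ w&\bar z\end{pmatrix},\qquad \det m=1 .$$
No $f\in C(S^3)$ with $\|f-z\|<1$ is invertible. Indeed, put $F(\zeta)=f(\zeta,\sqrt{1-|\zeta|^2})$ for $|\zeta|\le1$. On $|\zeta|=1$ we have $|F(\zeta)-\zeta|<1$, so $F$ has winding number $1$ on the circle, and therefore a zero in the disk.

Look at what survives in this example. The pivot $z$ is bad, but the whole first column is good: $\bar z\cdot z+\bar w\cdot w=1$. The column has a left inverse. And here is the observation on which everything rests: a row with entries in $X$ times a column with entries in $X$ is a single element of $X$. So (1), a statement about $1\times1$ matrices, can be applied to columns of any length.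

## Left-invertible columns and the statements

**Definition (left-invertible columns).** For $n\ge1$ let $Lc_n(\mathcal A)\subset\mathcal A^n$ be the set of columns $u$ for which there is a row $v\in\mathcal A^n$ with $vu=1$.

For example, $Lc_n(\mathbb C)=\mathbb C^n\setminus\{0\}$; every column of an invertible matrix is left invertible; and in the algebra of bounded operators on $\ell^2$ the unilateral shift lies in $Lc_1$ but not in $GL_1$.

The group $GL_n(\mathcal A)$ acts on $Lc_n(\mathcal A)$: if $vu=1$, then $(vg^{-1})(gu)=1$. The *connected stable rank* $\mathrm{csr}(\mathcal A)$ (resp. the *general stable rank* $\mathrm{gsr}(\mathcal A)$) is the least $n$, or $\infty$, such that $GL_m^0(\mathcal A)$ (resp. $GL_m(\mathcal A)$) acts transitively on $Lc_m(\mathcal A)$ for all $m\ge n$. For $\mathcal A=\mathbb C$ both are $1$, as $GL_m(\mathbb C)$ is connected and acts transitively on $\mathbb C^m\setminus\{0\}$ for every $m\ge1$.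

**Theorem 1.** Let $\phi\colon\mathcal A\to\mathcal B$ be a unital continuous homomorphism of unital Banach algebras that has dense range and is relatively spectral. Then $\phi_*\colon K_i(\mathcal A)\to K_i(\mathcal B)$ is an isomorphism for $i=0,1$.

**Theorem 2.** Under the hypotheses of Theorem 1, for every $n\ge1$:

1. $\phi_n\colon GL_n(\mathcal A)\to GL_n(\mathcal B)$ is a homotopy equivalence. In particular $\pi_k(GL_n(\mathcal A))\cong\pi_k(GL_n(\mathcal B))$ for all $k\ge0$.
2. $Lc_n(\mathcal A)\to Lc_n(\mathcal B)$ is a homotopy equivalence, and it induces a bijection of orbit sets $Lc_n(\mathcal A)/GL_n(\mathcal A)\to Lc_n(\mathcal B)/GL_n(\mathcal B)$. Consequently $\mathrm{csr}(\mathcal A)=\mathrm{csr}(\mathcal B)$ and $\mathrm{gsr}(\mathcal A)=\mathrm{gsr}(\mathcal B)$.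
3. $GL_n(\mathcal A)$ is dense in the open set $U_n:=\phi_n^{-1}(GL_n(\mathcal B))\subset\mathrm M_n(\mathcal A)$, and the inclusion $GL_n(\mathcal A)\subset U_n$ is a homotopy equivalence.

**Theorem 3.** Let $\psi\colon\mathcal A\to\mathcal B$ be a unital continuous homomorphism with dense range, $Y\subset\mathcal A$ a dense subalgebra with $1\in Y$, and $\varepsilon>0$ such that every $x\in Y$ with $\|\psi(x)-1\|<\varepsilon$ is left invertible in $\mathcal A$. Then $\psi$ is relatively spectral to $Y$, so Theorems 1 and 2 hold for $\psi$.

The proof does not decide whether relatively spectral implies completely relatively spectral; it goes around that question.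

The plan has four parts. First, Test 1 is upgraded from $\pi_0$ to all $\pi_k$ and made abstract (Lemma 4), and it is applied to $GL_1$ and to columns (Lemma 5). Second, a fibration links $GL_{n-1}$, $GL_n$ and $Lc_n$ (Lemma 6), and induction on $n$ gives everything about $\pi_k(GL_n)$ except surjectivity on $\pi_0$ (Proposition 7). Third, Bott periodicity replaces $\pi_0$ by $\pi_2$, where nothing is missing; this gives Theorem 1. Fourth, Theorem 1 is fed back to recover surjectivity on $\pi_0(GL_n)$.

## Lifting disks along a linear map with dense range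

A map of spaces is a *weak homotopy equivalence* if it is bijective on $\pi_0$ and on $\pi_k$ for all $k\ge1$ and all base points of the source. The distance to an empty set is $+\infty$.

**Lemma 4.** Let $T\colon E\to F$ be a bounded linear map of Banach spaces with dense range, $D\subset E$ a dense linear subspace, and $V\subset F$, $W\subset E$ open sets with $T(W)\subset V$ and $D\cap T^{-1}(V)\subset W$. Then $T\colon W\to V$ is a weak homotopy equivalence.

*Proof.* Let $\mathbb D^k$ be the closed unit ball of $\mathbb R^k$ and $S^{k-1}$ its boundary, with $S^{-1}=\emptyset$. We reduce to one lifting property.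

(L) *Given $k\ge0$ and continuous maps $f\colon\mathbb D^k\to V$, $g\colon S^{k-1}\to W$ with $Tg=f|_{S^{k-1}}$, there is a continuous $h\colon\mathbb D^k\to W$ with $h|_{S^{k-1}}=g$ and $Th\simeq f$ in $V$ rel $S^{k-1}$.*

**Step 1. (L) implies the lemma.** The purpose is to see that only disks have to be lifted. For $k=0$, (L) says that every point of $V$ lies in the component of a point $T(h)$, $h\in W$: surjectivity on $\pi_0$. For $k=1$, it says that two points of $W$ whose images are joined by a path in $V$ are joined in $W$: injectivity on $\pi_0$. Let $k\ge1$ and $w\in W$. An element of $\pi_k(V,Tw)$ is represented by $f\colon\mathbb D^k\to V$ with $f|_{S^{k-1}}\equiv Tw$; (L) with $g\equiv w$ gives a preimage. For injectivity on $\pi_k$ it suffices that the kernel is trivial, as $T_*$ is a homomorphism. If $g\colon S^k\to W$ and $Tg$ is trivial, then $Tg$ extends to $f\colon\mathbb D^{k+1}\to V$; by (L), for $k+1$, $g$ extends to $\mathbb D^{k+1}\to W$, so $g$ is trivial.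

Now let $f,g$ be as in (L), and put $U=T^{-1}(V)$. This is an open set and it contains $W$.

**Step 2. Lift $f$ to $U$, keeping the boundary values.** The purpose is to use the dense range of $T$. Extend $g$ to $\tilde g\colon\mathbb D^k\to E$ by $\tilde g(r\theta)=r\,g(\theta)$ for $0\le r\le1$, $\theta\in S^{k-1}$. This is continuous also at $0$, since $g$ is bounded. (For $k=0$ put $\tilde g=0$.) The map $q:=f-T\tilde g$ is continuous and vanishes on $S^{k-1}$. Let $\epsilon>0$ be less than the distance from the compact set $f(\mathbb D^k)$ to $F\setminus V$.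

Cover $\mathbb D^k$ by finitely many open sets on which $q$ oscillates by less than $\epsilon/4$, let $(p_i)$ be a partition of unity subordinate to it, and choose a point $x_i$ in each set. As $T(E)$ is dense, there are $e_i\in E$ with $\|Te_i-q(x_i)\|<\epsilon/4$. Put $h_1=\sum p_ie_i$. Where $p_i(x)\ne0$ we have $\|Te_i-q(x)\|<\epsilon/2$, so averaging gives $\|Th_1-q\|_\infty<\epsilon/2$.

The map $h_1$ need not vanish on the boundary, so we cut it off. Choose a collar of $S^{k-1}$ on which $\|q\|<\epsilon/2$, and a continuous $\chi\colon\mathbb D^k\to[0,1]$ that vanishes on $S^{k-1}$ and equals $1$ off the collar. (For $k=0$, $\chi=1$.) Then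
$$\chi\,Th_1-q=\chi\,(Th_1-q)-(1-\chi)\,q$$
has norm less than $\epsilon$ everywhere: off the collar the second term vanishes, and on the collar both $\|Th_1-q\|$ and $\|q\|$ are less than $\epsilon/2$. Let $h'=\tilde g+\chi h_1$. Then $h'|_{S^{k-1}}=g$, and $Th'-f=\chi Th_1-q$, so $\|Th'-f\|_\infty<\epsilon$. The straight-line homotopy from $Th'$ to $f$ stays within $\epsilon$ of $f$ at each point, hence in $V$, and it is constant on $S^{k-1}$. In particular $h'(\mathbb D^k)\subset U$.

**Step 3. Push $h'$ from $U$ into $W$.** The purpose is to use the set $D$, on which membership in $U$ implies membership in $W$. Since $h'(S^{k-1})=g(S^{k-1})\subset W$ and $W$ is open, there is $\delta\in(0,1)$ with $h'(C)\subset W$ for $C=\{r\ge1-\delta\}$. (For $k=0$, $C=\emptyset$.) Choose $\epsilon'>0$ smaller than the distance from $h'(C)$ to $E\setminus W$ and than the distance from $h'(\mathbb D^k)$ to $E\setminus U$. By a finite partition of unity as in Step 2, and density of $D$, there is $h''=\sum q_jd_j$ with $d_j\in D$ and $\|h''-h'\|_\infty<\epsilon'$. All values of $h''$ lie in the linear subspace $D$ and within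 $\epsilon'$ of $h'(\mathbb D^k)$, so
$$h''(\mathbb D^k)\subset D\cap U\subset W .$$
Let $\lambda\colon\mathbb D^k\to[0,1]$ be continuous, equal to $1$ for $r\le1-\delta$ and to $0$ for $r=1$ (for $k=0$, $\lambda=1$), and put $h=(1-\lambda)h'+\lambda h''$. On $C$, $h$ is within $\epsilon'$ of $h'$, so it lies in $W$. Off $C$, $h=h''$ lies in $W$. On $S^{k-1}$, $h=h'=g$. The segment from $h'$ to $h$ stays within $\epsilon'$ of $h'$, hence in $U$, and is constant on $S^{k-1}$. Applying $T$ we get $Th\simeq Th'\simeq f$ in $V$ rel $S^{k-1}$, which is (L). $\square$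

## One-by-one matrices detect left-invertible columns

**Lemma 5.** (a) $\phi\colon GL_1(\mathcal A)\to GL_1(\mathcal B)$ is a weak homotopy equivalence. (b) For every $n\ge1$ the entrywise map $\phi^{(n)}\colon Lc_n(\mathcal A)\to Lc_n(\mathcal B)$ is a weak homotopy equivalence. Moreover, $u\in X^n$ and $\phi^{(n)}(u)\in Lc_n(\mathcal B)$ imply $u\in Lc_n(\mathcal A)$.

*Proof.* (a) Apply Lemma 4 with $T=\phi$, $D=X$, $W=GL_1(\mathcal A)$, $V=GL_1(\mathcal B)$. The condition $D\cap T^{-1}(V)\subset W$ is exactly (1).

(b) **Step 1. $Lc_n$ is open.** Lemma 4 needs open sets. If $vu=1$ and $u'$ is close to $u$, then $vu'$ is close to $1$, hence invertible, and $(vu')^{-1}v\cdot u'=1$.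

**Step 2. Detection on $X^n$.** This is the step where the hypothesis reaches columns. Let $u\in X^n$ and let $w\in\mathcal B^n$ be a row with $w\,\phi^{(n)}(u)=1$. Since $\phi(X)$ is dense in $\mathcal B$, there is a row $v\in X^n$ with $\phi(v)$ so close to $w$ that $\|\phi(v)\phi(u)-1\|<1$, with $\phi$ taken entrywise. Now $vu=\sum v_iu_i\in X$, because $X$ is an algebra, and $\phi(vu)=\phi(v)\phi(u)$ is invertible by the Neumann series. By (1), $vu$ is invertible in $\mathcal A$, so $(vu)^{-1}v$ is a left inverse of $u$.

**Step 3. Conclusion.** We check the hypotheses of Lemma 4 for $T=\phi^{(n)}\colon\mathcal A^n\to\mathcal B^n$, $D=X^n$, $W=Lc_n(\mathcal A)$, $V=Lc_n(\mathcal B)$. The range of $T$ and the subspace $D$ are dense. If $vu=1$ then $\phi(v)\phi(u)=1$, so $T(W)\subset V$. And $D\cap T^{-1}(V)\subset W$ is Step 2. $\square$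

## The fibration $GL_{n-1}\to GL_n\to Lc_n$

Columns are under control; we want matrices. For $\mathcal A=\mathbb C$ the link is familiar: sending a matrix to its last column makes $GL_n(\mathbb C)$ a bundle over $\mathbb C^n\setminus\{0\}$, with fiber $GL_{n-1}(\mathbb C)$ up to homotopy. Let $e_n=(0,\dots,0,1)^T$ and
$$p\colon GL_n(\mathcal A)\to Lc_n(\mathcal A),\qquad p(g)=ge_n .$$
This is well defined, as the last row of $g^{-1}$ is a left inverse of $ge_n$.

The new feature is that $p$ need not be onto. In the bounded operators on $\ell^2$, a unitary $u\colon\ell^2\to\ell^2\oplus\ell^2$ is a column in $Lc_2$ with left inverse $u^*$. It is not $ge_2$ for any $g\in GL_2$, because the range of $ge_2$ is $g(0\oplus\ell^2)$, a proper subspace, and $u$ is onto.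

**Lemma 6.** (a) The $GL_n(\mathcal A)$-orbits in $Lc_n(\mathcal A)$ are open and closed; the $GL_n^0(\mathcal A)$-orbits are exactly the components of $Lc_n(\mathcal A)$. (b) $p$ is a Serre fibration. (c) For $n\ge2$, the fiber $H_n(\mathcal A)=p^{-1}(e_n)$ consists of the matrices $\begin{pmatrix}g&0\\r&1\end{pmatrix}$ with $g\in GL_{n-1}(\mathcal A)$ and $r$ an arbitrary row, and $g\mapsto\mathrm{diag}(g,1)$ is a homotopy equivalence $GL_{n-1}(\mathcal A)\to H_n(\mathcal A)$.

*Proof.* **Step 1. Moving a column to its neighbors.** We need an explicit invertible matrix that does this and depends continuously on the neighbor. Let $v_0u_0=1$. For $u\in Lc_n(\mathcal A)$ put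
$$s(u)=1+(u-u_0)v_0\in\mathrm M_n(\mathcal A),\qquad\text{so that}\qquad s(u)u_0=u_0+(u-u_0)=u .$$
The map $s$ is continuous. If $\|(u-u_0)v_0\|<1$, then all $1+t(u-u_0)v_0$, $0\le t\le1$, are invertible, so $s(u)\in GL_n^0(\mathcal A)$.

**Step 2. Orbits.** This gives (a). By Step 1 a neighborhood of $u_0$ lies in $GL_n^0(\mathcal A)u_0$, so the orbits of both groups are open. Orbits of a group partition the space, so the complement of an orbit is a union of open orbits, and orbits are closed. A $GL_n^0(\mathcal A)$-orbit is the image of a connected group, hence connected; being open and closed as well, it is a component.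

**Step 3. Local triviality.** This gives (b). Let $u_0=g_0e_n$ and let $N$ be a neighborhood of $u_0$ on which $s(u)$ is invertible. Then
$$N\times H_n(\mathcal A)\to p^{-1}(N),\qquad(u,h)\mapsto s(u)g_0h$$
is a homeomorphism over $N$: we have $s(u)g_0he_n=s(u)u_0=u$, and the inverse is $g\mapsto\bigl(p(g),(s(p(g))g_0)^{-1}g\bigr)$. So $p$ is a locally trivial bundle over its image, which is the orbit of $e_n$ and is open and closed by (a). Locally trivial bundles are Serre fibrations, and a homotopy in $Lc_n(\mathcal A)$ of maps of a cube that starts in the image of $p$ stays there. So $p\colon GL_n(\mathcal A)\to Lc_n(\mathcal A)$ is a Serre fibration.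

**Step 4. The fiber.** This gives (c). The condition $p(a)=e_n$ means that $a$ has last column $e_n$, so $a$ has the form in the statement with some $g\in\mathrm M_{n-1}(\mathcal A)$, and
$$\begin{pmatrix}g&0\\r&1\end{pmatrix}=\begin{pmatrix}g&0\\0&1\end{pmatrix}\begin{pmatrix}1&0\\r&1\end{pmatrix}.$$
The last factor is invertible. And $\mathrm{diag}(g,1)$ is invertible iff $g$ is, since the upper left block of an inverse of $\mathrm{diag}(g,1)$ is an inverse of $g$. Hence $H_n(\mathcal A)$ is homeomorphic to $GL_{n-1}(\mathcal A)\times\mathcal A^{n-1}$, and $r$ can be contracted to $0$. $\square$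

With base points $1$ and $e_n$, the long exact sequence of the fibration, with $\pi_k(H_n)$ replaced by $\pi_k(GL_{n-1})$, reads for $n\ge2$
$$\cdots\to\pi_k(GL_{n-1}(\mathcal A))\to\pi_k(GL_n(\mathcal A))\to\pi_k(Lc_n(\mathcal A))\xrightarrow{\ \partial\ }\pi_{k-1}(GL_{n-1}(\mathcal A))\to\cdots\to\pi_0(GL_n(\mathcal A))\to\pi_0(Lc_n(\mathcal A)). \tag{2}$$
The map $\pi_k(GL_{n-1})\to\pi_k(GL_n)$ is induced by $g\mapsto\mathrm{diag}(g,1)$. At the end the sequence is exact as a sequence of pointed sets. It is natural for unital continuous homomorphisms, because these commute with $p$ and with $\mathrm{diag}(\cdot,1)$. Exactness at $\pi_0(GL_n(\mathcal A))$ can be seen by hand: if $ge_n$ lies in the component of $e_n$, then $ge_n=se_n$ with $s\in GL_n^0(\mathcal A)$ by Lemma 6(a), so $s^{-1}g\in H_n(\mathcal A)$ has the same class as $g$. The sequence stops at $\pi_0(Lc_n)$, and the last map need not be onto, as the unitary column $u$ shows. This is the second obstacle, and it will be felt at once.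

## Induction on the size of the matrices

**Proposition 7.** For all $n\ge1$, $\phi_*\colon\pi_k(GL_n(\mathcal A))\to\pi_k(GL_n(\mathcal B))$ is bijective for $k\ge1$ and injective for $k=0$. (The base point is $1$.)

*Proof.* Induction on $n$; the case $n=1$ is Lemma 5(a). Let $n\ge2$ and assume the statement for $n-1$. By Lemma 5(b), $\phi$ is bijective on $\pi_k(Lc_n)$ for every $k\ge0$.

**Step 1. The case $k\ge1$.** We chase the ladder given by the rows
$$\pi_{k+1}(Lc_n)\xrightarrow{\partial}\pi_k(GL_{n-1})\to\pi_k(GL_n)\to\pi_k(Lc_n)\xrightarrow{\partial}\pi_{k-1}(GL_{n-1})$$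
for $\mathcal A$ and $\mathcal B$. The first, second and fourth vertical maps are bijective, and the last is injective (bijective if $k\ge2$). All maps not ending in the last term are group homomorphisms; if $k=1$ the last term is used only through exactness as a pointed set.

*Surjectivity.* Let $\beta\in\pi_k(GL_n(\mathcal B))$. Its image in $\pi_k(Lc_n(\mathcal B))$ is $\phi_*\xi$ for some $\xi\in\pi_k(Lc_n(\mathcal A))$. By exactness $\phi_*\partial\xi=\partial\phi_*\xi$ is trivial, and since the last vertical map is injective, $\partial\xi$ is trivial. So $\xi$ is the image of some $\alpha\in\pi_k(GL_n(\mathcal A))$. Then $(\phi_*\alpha)^{-1}\beta$ has trivial image in $\pi_k(Lc_n(\mathcal B))$, so it comes from an element of $\pi_k(GL_{n-1}(\mathcal B))=\phi_*\pi_k(GL_{n-1}(\mathcal A))$. Hence $(\phi_*\alpha)^{-1}\beta$, and with it $\beta$, is in the image of $\phi_*$.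

*Injectivity.* Let $\phi_*\alpha=1$. The image of $\alpha$ in $\pi_k(Lc_n(\mathcal A))$ becomes trivial under the bijection $\phi_*$, so it is trivial, and $\alpha$ is the image of some $\gamma\in\pi_k(GL_{n-1}(\mathcal A))$. As $\phi_*\gamma$ has image $\phi_*\alpha=1$, we have $\phi_*\gamma=\partial\zeta$ with $\zeta\in\pi_{k+1}(Lc_n(\mathcal B))$. Write $\zeta=\phi_*\xi$ with $\xi\in\pi_{k+1}(Lc_n(\mathcal A))$. Then $\phi_*\gamma=\phi_*\partial\xi$, so $\gamma=\partial\xi$ by injectivity on $\pi_k(GL_{n-1})$, and $\alpha=1$ by exactness.

**Step 2. The case $k=0$.** The map is a group homomorphism, so we show that its kernel is trivial. Let $g\in GL_n(\mathcal A)$ with $\phi_n(g)\in GL_n^0(\mathcal B)$. Then $\phi^{(n)}(ge_n)=\phi_n(g)e_n$ lies in the component of $e_n$ in $Lc_n(\mathcal B)$. By Lemma 5(b), $ge_n$ lies in the component of $e_n$ in $Lc_n(\mathcal A)$. By (2), $[g]=[\mathrm{diag}(h,1)]$ with $h\in GL_{n-1}(\mathcal A)$.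

Next, $[\mathrm{diag}(\phi_{n-1}(h),1)]=[\phi_n(g)]=1$, so (2) for $\mathcal B$ gives $[\phi_{n-1}(h)]=\partial\zeta$ with $\zeta\in\pi_1(Lc_n(\mathcal B))$. Write $\zeta=\phi_*\xi$ with $\xi\in\pi_1(Lc_n(\mathcal A))$. By naturality $\partial\xi$ and $[h]$ have the same image in $\pi_0(GL_{n-1}(\mathcal B))$. By induction $\partial\xi=[h]$. So $[h]$ is in the image of $\partial$, and by exactness $[g]=[\mathrm{diag}(h,1)]=1$. $\square$

Why does the chase give no surjectivity for $k=0$? Let $b\in GL_n(\mathcal B)$. The component of $be_n$ in $Lc_n(\mathcal B)$ comes from the component of some $u\in Lc_n(\mathcal A)$. For $k\ge1$ the map $\partial$ tells us whether $u$ comes from $GL_n(\mathcal A)$. For $k=0$ there is no next term, so nothing says that $u$ is in the orbit of $e_n$. Consequently Proposition 7 yields at once that $\phi_*$ is injective on $K_1=\varinjlim\pi_0(GL_n)$, but not that it is onto.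

## $K_0$ from $\pi_1$, and $K_1$ from $\pi_2$

The way out is that $K_1$ can also be read off from a higher homotopy group, where Proposition 7 is complete.

**Bott periodicity (form used).** For unital complex Banach algebras there is an isomorphism
$$K_1(\mathcal A)=\varinjlim_n\pi_0(GL_n(\mathcal A))\ \cong\ \varinjlim_n\pi_2(GL_n(\mathcal A)), \tag{3}$$
natural for unital continuous homomorphisms. See R. Wood, *Banach algebras and Bott periodicity*, Topology 4 (1966) 371–389.

*Proof of Theorem 1.* **Step 1. $K_0(\mathcal A)\cong\varinjlim_n\pi_1(GL_n(\mathcal A))$.** We unwind the definition of $K_0$. An element of $\mathrm M_n((S\mathcal A)^+)$ is a continuous $f\colon[0,1]\to\mathrm M_n(\mathcal A)$ with $f(0)=f(1)\in\mathrm M_n(\mathbb C)$. It is invertible iff it is pointwise invertible. Indeed, the pointwise inverse is continuous, and its value at $0$ is scalar: if a scalar matrix $c$ is not invertible in $\mathrm M_n(\mathbb C)$, then $cd=0$ for some scalar matrix $d\ne0$, and as $\mathcal A\ne0$ this excludes that $c$ is invertible in $\mathrm M_n(\mathcal A)$. Let $\Omega$ denote loops based at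 $1$. The map
$$GL_n((S\mathcal A)^+)\to\Omega GL_n(\mathcal A)\times GL_n(\mathbb C),\qquad f\mapsto\bigl(f\,f(0)^{-1},\,f(0)\bigr)$$
is a homeomorphism with inverse $(\omega,c)\mapsto\omega c$. Since $GL_n(\mathbb C)$ is connected, the inclusion $\Omega GL_n(\mathcal A)\to GL_n((S\mathcal A)^+)$ is bijective on $\pi_0$. It is a group homomorphism for pointwise products, and in a topological group pointwise product and concatenation of loops agree in $\pi_1$. So $\pi_1(GL_n(\mathcal A),1)\cong\pi_0(GL_n((S\mathcal A)^+))$ as groups, naturally and compatibly with $\mathrm{diag}(\cdot,1)$. Pass to the limit.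

**Step 2. $\phi_*$ is an isomorphism on $K_0$.** By Proposition 7 with $k=1$, the maps $\pi_1(GL_n(\mathcal A))\to\pi_1(GL_n(\mathcal B))$ are isomorphisms, compatible with stabilization. So they give an isomorphism of the limits, which by Step 1 is $\phi_*$ on $K_0$.

**Step 3. $\phi_*$ is an isomorphism on $K_1$.** Here we get around the missing surjectivity. By Proposition 7 with $k=2$, $\phi_*$ is an isomorphism on $\varinjlim_n\pi_2(GL_n)$, and by the natural isomorphism (3) it is one on $K_1$. $\blacksquare$

If you know periodicity in its textbook form, (3) is obtained as follows. Let $K_0^{\mathrm{id}}$ be the $K_0$-group defined by idempotents and $SJ=C_0((0,1),J)$. The standard isomorphisms $K_1(J)\cong K_0^{\mathrm{id}}(SJ)$ (suspension) and $K_0^{\mathrm{id}}(J)\cong K_1(SJ)$ (Bott periodicity) are natural in the complex Banach algebra $J$ (Blackadar, *K-Theory for Operator Algebras*, §§8–9). They give $K_1(\mathcal A)\cong K_0^{\mathrm{id}}(S\mathcal A)\cong K_1(S^2\mathcal A)$. As $(0,1)^2$ has one-point compactification $S^2$, elements of $GL_n((S^2\mathcal A)^+)$ are the continuous maps $S^2\to GL_n(\mathcal A)$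 with a scalar value at the base point. As in Step 1, this group is naturally homeomorphic to the product of $GL_n(\mathbb C)$ and the space of based maps $S^2\to GL_n(\mathcal A)$, so $K_1(S^2\mathcal A)\cong\varinjlim_n\pi_2(GL_n(\mathcal A))$.

**Remark (the other reading of "constant").** If $f(0)=f(1)$ were allowed to be any element of $\mathcal A$, the map of Step 1 would be a homeomorphism $GL_n(C(S^1,\mathcal A))\cong\Omega GL_n(\mathcal A)\times GL_n(\mathcal A)$. The resulting map on $K_1$ is, as a map of sets, the product of the maps on $\varinjlim_n\pi_1(GL_n)$ and $\varinjlim_n\pi_0(GL_n)$. Both are bijective by what was just shown, so the conclusion is the same.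

## From stable classes back to $GL_n$

We now turn Theorem 1 around. It is a statement about the limit $n\to\infty$, and it supplies just what Proposition 7 lacks at each finite $n$. Two textbook theorems turn weak equivalences into homotopy equivalences: open subsets of Banach spaces have the homotopy type of CW complexes (R. Palais, *Homotopy theory of infinite dimensional manifolds*, Topology 5 (1966) 1–16), and a weak homotopy equivalence between spaces of this type is a homotopy equivalence (Whitehead's theorem).

*Proof of Theorem 2.* **Step 1. $\pi_0(GL_n(\mathcal A))\to\pi_0(GL_n(\mathcal B))$ is onto.** This is all that is missing for part 1. Let $b\in GL_n(\mathcal B)$. As $\phi_*$ is onto on $K_1$, the class of $b$ in $K_1(\mathcal B)$ comes from $K_1(\mathcal A)$, and after stabilizing far enough there are $m\ge0$ and $g\in GL_{n+m}(\mathcal A)$ with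
$$[\phi_{n+m}(g)]=[\mathrm{diag}(b,1_m)]\quad\text{in }\pi_0(GL_{n+m}(\mathcal B)). \tag{4}$$
We show that if $m\ge1$, then $m$ can be lowered by $1$. Let $N=n+m\ge2$.

First we shrink $g$. A path from $\phi_N(g)$ to $\mathrm{diag}(b,1_m)$ in $GL_N(\mathcal B)$, applied to $e_N$, shows that $\phi^{(N)}(ge_N)$ lies in the component of $\mathrm{diag}(b,1_m)e_N=e_N$ in $Lc_N(\mathcal B)$; here $m\ge1$ is used. So $ge_N$ lies in the component of $e_N$ in $Lc_N(\mathcal A)$ by Lemma 5(b), and by (2) we have $[g]=[\mathrm{diag}(g',1)]$ with $g'\in GL_{N-1}(\mathcal A)$.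

Now $\phi_{N-1}(g')$ and $\mathrm{diag}(b,1_{m-1})$ agree only after adding one more $1$, so we correct $g'$. Put $c=\phi_{N-1}(g')\,\mathrm{diag}(b,1_{m-1})^{-1}\in GL_{N-1}(\mathcal B)$. By (4), $[\mathrm{diag}(c,1)]=1$ in $\pi_0(GL_N(\mathcal B))$, so $[c]=\partial\zeta$ with $\zeta\in\pi_1(Lc_N(\mathcal B))$ by (2), and $\zeta=\phi_*\xi$ with $\xi\in\pi_1(Lc_N(\mathcal A))$ by Lemma 5(b). Let $\partial\xi=[k]$ with $k\in GL_{N-1}(\mathcal A)$. By naturality $[\phi_{N-1}(k)]=[c]$. Then $g''=k^{-1}g'$ satisfies
$$[\phi_{N-1}(g'')]=[c^{-1}\phi_{N-1}(g')]=[\mathrm{diag}(b,1_{m-1})]\quad\text{in }\pi_0(GL_{N-1}(\mathcal B)),$$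
which is (4) with $m-1$. Going down to $m=0$ we find $g\in GL_n(\mathcal A)$ with $[\phi_n(g)]=[b]$.

**Step 2. Part 1.** By Proposition 7 and Step 1, $\phi_n$ is bijective on $\pi_0$ and on $\pi_k$, $k\ge1$, at the base point $1$. Translation by a group element carries this to every base point. So $\phi_n$ is a weak homotopy equivalence, and by Palais and Whitehead a homotopy equivalence.

**Step 3. Part 2.** The map on $Lc_n$ is a weak homotopy equivalence of open subsets of Banach spaces by Lemma 5(b), hence a homotopy equivalence. For the orbits we express $Lc_n/GL_n$ through $\pi_0$. The group $\pi_0(GL_n(\mathcal A))$ acts on $\pi_0(Lc_n(\mathcal A))$. If $u$ and $gu'$ lie in one component, then $u=g_0gu'$ with $g_0\in GL_n^0(\mathcal A)$ by Lemma 6(a). Hence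
$$Lc_n(\mathcal A)/GL_n(\mathcal A)=\pi_0(Lc_n(\mathcal A))/\pi_0(GL_n(\mathcal A)).$$
The bijection $\pi_0(Lc_n(\mathcal A))\cong\pi_0(Lc_n(\mathcal B))$ is equivariant for the isomorphism $\pi_0(GL_n(\mathcal A))\cong\pi_0(GL_n(\mathcal B))$ of part 1, because $\phi^{(n)}(gu)=\phi_n(g)\phi^{(n)}(u)$. So the orbit sets correspond. By Lemma 6(a), transitivity of $GL_m^0$ (resp. $GL_m$) on $Lc_m$ says $|\pi_0(Lc_m)|=1$ (resp. $|Lc_m/GL_m|=1$). These conditions agree for $\mathcal A$ and $\mathcal B$ for every $m$, so $\mathrm{csr}$ and $\mathrm{gsr}$ agree.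

**Step 4. Density in part 3.** We show by induction on $n$ that every $a\in U_n$ is a limit of invertible matrices. This is what elimination could not do; now a whole column takes the role of the pivot. For $n=1$: $X\cap U_1$ is dense in the open set $U_1$ and lies in $GL_1(\mathcal A)$ by (1).

Let $n\ge2$ and $a\in U_n$. Replace the last column of $a$ by a close column $x\in X^n$; as $U_n$ is open, the result $a_1$ is in $U_n$ and close to $a$. Since $\phi^{(n)}(x)=\phi_n(a_1)e_n$ is left invertible, $x\in Lc_n(\mathcal A)$ by Lemma 5(b).

We claim that $x$ is in the orbit of $e_n$. By part 1 there is $g\in GL_n(\mathcal A)$ with $\phi_n(g)$ in the component of $\phi_n(a_1)$ in $GL_n(\mathcal B)$. Then $\phi^{(n)}(ge_n)$ and $\phi^{(n)}(x)$ lie in one component of $Lc_n(\mathcal B)$, so $ge_n$ and $x$ lie in one component of $Lc_n(\mathcal A)$ by Lemma 5(b). By Lemma 6(a), $x=g_0ge_n$ with $g_0\in GL_n^0(\mathcal A)$. Put $g_1=g_0g$.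

The last column of $g_1^{-1}a_1$ is $g_1^{-1}x=e_n$, so
$$g_1^{-1}a_1=\begin{pmatrix}a'&0\\r&1\end{pmatrix},$$
and $\phi_{n-1}(a')$ is invertible since $\phi_n(g_1^{-1}a_1)$ is (Step 4 in the proof of Lemma 6, for $\mathcal B$). So $a'\in U_{n-1}$, and by induction there is $a''\in GL_{n-1}(\mathcal A)$ arbitrarily close to $a'$. The matrix $g_1\begin{pmatrix}a''&0\\r&1\end{pmatrix}$ is in $GL_n(\mathcal A)$ and close to $a_1$, hence to $a$.

**Step 5. The inclusion $GL_n(\mathcal A)\subset U_n$.** We compare both sets with $GL_n(\mathcal B)$. Lemma 4 with $T=\phi_n$, $E=D=\mathrm M_n(\mathcal A)$, $W=U_n$, $V=GL_n(\mathcal B)$ applies, since $T^{-1}(V)=U_n=W$ by definition. So $U_n\to GL_n(\mathcal B)$ is a weak homotopy equivalence. The composite $GL_n(\mathcal A)\subset U_n\to GL_n(\mathcal B)$ is one by part 1. Hence the inclusion is bijective on $\pi_0$ and on all $\pi_k$ at base points of $GL_n(\mathcal A)$, so it is a weak homotopy equivalence, and a homotopy equivalence by Palais and Whitehead. $\blacksquare$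

## Left invertibility near the identity

Theorem 3 says that one need only test elements whose image is close to $1$, and only for left inverses.

*Proof of Theorem 3.* If $\mathcal B=0$, the hypothesis applied to $x=0$ says that $0$ is left invertible, so $\mathcal A=0$ and all is trivial. Let $\mathcal B\ne0$, and put $\varepsilon'=\frac12\min(\varepsilon,1)$.

**Step 1. If $x\in Y$ and $\|\psi(x)-1\|<\varepsilon'$, then $x$ is invertible in $\mathcal A$.** The aim is to pass from one-sided to two-sided inverses, by applying the hypothesis a second time, to an approximation of a left inverse. Let $t=\|\psi(x)-1\|<\varepsilon'\le\frac12$. By the Neumann series $\psi(x)$ is invertible and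
$$\|\psi(x)^{-1}-1\|\le\sum_{k\ge1}t^k=\frac t{1-t}\le2t<\varepsilon .$$
By hypothesis $yx=1$ for some $y\in\mathcal A$. Then $\psi(y)\psi(x)=1$, so $\psi(y)=\psi(x)^{-1}$ and $\|\psi(y)-1\|<\varepsilon$. Choose $y'\in Y$ so close to $y$ that $y'x$, which is close to $yx=1$, is invertible in $\mathcal A$, and that $\|\psi(y')-1\|<\varepsilon$. By hypothesis $y'$ is left invertible. It is right invertible too, because $y'\cdot x(y'x)^{-1}=1$. So $y'$ is invertible, and $x=y'^{-1}(y'x)$ is a product of invertible elements.

**Step 2. If $x\in Y$ and $\psi(x)$ is invertible, then $x$ is invertible in $\mathcal A$.** We move $\psi(x)$ near $1$ by multiplication. Since $\psi(Y)$ is dense in $\mathcal B$, there is $z\in Y$ with $\psi(z)$ so close to $\psi(x)^{-1}$ that $\psi(xz)$ and $\psi(zx)$ are within distance less than $\varepsilon'$ of $1$. The elements $xz$ and $zx$ lie in $Y$, so they are invertible by Step 1. Thus $x$ has the right inverse $z(xz)^{-1}$ and the left inverse $(zx)^{-1}z$, and is invertible.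

**Step 3. Spectra.** We translate this into spectra. For $x\in Y$ and $\lambda\in\mathbb C$ we have $x-\lambda\in Y$, because $1\in Y$, and Step 2 gives $\mathrm{sp}_{\mathcal A}(x)\subset\mathrm{sp}_{\mathcal B}(\psi(x))$. The reverse inclusion holds for every unital homomorphism. So $\psi$ is relatively spectral to $Y$, and Theorems 1 and 2 apply. $\blacksquare$
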